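\title{The limit shape of the $k$-Plancherel growth process}

\begin{abstract}
The $k$-Plancherel growth process is a Markov chain on $(k+1)$-cores whose $n$th state has the $k$-Plancherel distribution. We prove that for every fixed $k$ the boundary of the $n$th core, scaled by $1/n$, converges almost surely to the polygonal line with vertices $\gamma\left(\binom i2,\binom{k+2-i}2\right)$, $1\le i\le k+1$, where $\gamma=\binom{k+2}{3}^{-1}$. This proves a conjecture posed in a paper of Linusson and \"Ozdemir. We also obtain a concentration inequality, a functional central limit theorem with explicit variances, and a law of the iterated logarithm. The proof differentiates the Pieri rule for $k$-Schur functions at the exponential specialization to produce martingales with bounded increments, and evaluates their coefficients with the principal $\mathfrak{sl}_2$ acting on $(k+1)\times(k+1)$ matrices.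
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Cores and the growth process}

Fix an integer $k\ge1$ and put $m=k+1$. We draw a partition $\kappa=(\kappa_1\ge\kappa_2\ge\cdots)$ in the positive quadrant, with row $j$ occupying $[0,\kappa_j]\times[j-1,j]$. The cell $(j,c)$ in row $j$ and column $c$ has \emph{content} $c-j$, \emph{residue} $c-j\bmod m$, and \emph{hook length} $\kappa_j-c+\kappa'_c-j+1$, where $\kappa'_c$ is the number of rows of length at least $c$. A cell outside $\kappa$ is \emph{addable} if adding it to $\kappa$ gives a partition. The \emph{boundary} $C(\kappa)$ is the lattice path that bounds the diagram on the upper right, from $(\kappa_1,0)$ to $(0,\kappa'_1)$.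

A partition is an \emph{$m$-core} if none of its cells has hook length $m$, and it is \emph{$k$-bounded} if its parts are at most $k$. There is a well-known bijection $\mathfrak p$ from $m$-cores to $k$-bounded partitions: the $j$th part of $\mathfrak p(\kappa)$ is the number of cells in row $j$ of $\kappa$ with hook length at most $k$. Put $\ell(\kappa)=|\mathfrak p(\kappa)|$. The $m$-cores carry two orders graded by $\ell$.

\emph{Weak order.} A core $\mu$ \emph{covers $\lambda$ weakly} if $\mu$ is obtained from $\lambda$ by adding all addable cells of one fixed residue, there being at least one such cell. Then $\ell(\mu)=\ell(\lambda)+1$. Let $f_\lambda$ be the number of chains of weak covers from $\emptyset$ to $\lambda$.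

\emph{Strong order.} An inclusion $\kappa\subset\nu$ of cores is a \emph{strong cover} if $\ell(\nu)=\ell(\kappa)+1$. Then $\nu/\kappa$ is a disjoint union of translated copies of one ribbon (a connected skew diagram with no $2\times2$ square), and a \emph{marking} of the cover is a choice of one of these copies. Let $g_\lambda$ be the number of \emph{standard strong marked tableaux} of shape $\lambda$, that is, of chains of marked strong covers from $\emptyset$ to $\lambda$.

One has $\sum_{\ell(\lambda)=n}f_\lambda g_\lambda=n!$, and the \emph{$k$-Plancherel measure} gives the core $\lambda$ with $\ell(\lambda)=n$ the mass $f_\lambda g_\lambda/n!$. The \emph{growth process} is the Markov chain $(K_n)_{n\ge0}$ on $m$-cores with $K_0=\emptyset$ and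
\begin{equation}\label{eq:chain}
\mathbb P(K_{n+1}=\mu\mid K_n=\lambda)=\frac{g_\mu}{(n+1)\,g_\lambda}\qquad(\mu\text{ covers }\lambda\text{ weakly},\ \ell(\lambda)=n).
\end{equation}
Lemma~\ref{lem:finite} recalls why these numbers are defined and sum to $1$. Along a chain of weak covers from $\emptyset$ to $\lambda$ the product of the probabilities \eqref{eq:chain} telescopes to $g_\lambda/n!$, so $K_n$ has the $k$-Plancherel distribution.

For $n\le k$ the cores with $\ell=n$ are all the partitions of $n$, and $f_\lambda=g_\lambda$ is the number of standard Young tableaux of shape $\lambda$ (see Section~\ref{sec:kschur}); the measure is then the Plancherel measure of the symmetric group. We study the opposite regime, $k$ fixed and $n\to\infty$. Here $\ell$ counts only the cells with short hooks, and each nonempty row contains between $1$ and $k$ of them (Lemma~\ref{lem:core}). So $K_n$ has between $n/k$ and $n$ rows, and the boundary $C_k(n)=C(K_n)$ should be scaled by $1/n$. For $k=1$ the cores are the staircases, $K_n=(n,n-1,\dots,1)$, and $C_1(n)/n$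 converges to the segment from $(1,0)$ to $(0,1)$.

For $\gamma>0$ let $D_m$ be the polygonal line with vertices
\[
v_i=\gamma\left(\binom i2,\binom{m-i+1}2\right),\qquad i=1,\dots,m .
\]
The following conjecture is posed in \cite{LO}: \emph{for every fixed $k$, the curve $C_k(n)/n$ converges almost surely, and its limit is $D_{k+1}$ for a suitable constant $\gamma>0$.} We prove it, measuring convergence in the Hausdorff distance $d_{\mathrm H}$.

\subsection{Rectangles and the results}

For $1\le i\le k$ let $R_i=((m-i)^i)$ be the rectangle with $i$ rows of length $m-i$. For partitions $\lambda,\mu$ let $\lambda\cup\mu$ be the partition whose multiset of parts is the union of theirs, and for $A\in\mathbb Z_{\ge0}^k$ let $R^A$ be the union of $A_i$ copies of $R_i$ over all $i$. Dividing the number of parts equal to $m-i$ by $i$, with remainder, writes each $k$-bounded partition uniquely as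
\begin{equation}\label{eq:decomp}
\lambda=\bar\lambda\cup R^{A},\qquad A_i=\big\lfloor \#\{j:\lambda_j=m-i\}/i\big\rfloor,\qquad\bar\lambda\in I,
\end{equation}
where $I$ is the set of $k$-bounded partitions with at most $i-1$ parts equal to $m-i$ for each $i$. The set $I$ has $k!$ elements. Write $A_i(n)$ for the numbers \eqref{eq:decomp} when $\lambda=\mathfrak p(K_n)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\foreach \s in {0,9}{
\fill[gray!30] (3+\s,0) rectangle (6+\s,1) (1+\s,1) rectangle (3+\s,3) (\s,3) rectangle (1+\s,6);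
\draw (\s,0) grid (6+\s,1); \draw (\s,1) grid (3+\s,3); \draw (\s,3) grid (1+\s,6);}
\foreach \x/\y/\h in {0/0/11,1/0/7,2/0/6,3/0/3,4/0/2,5/0/1,0/1/7,1/1/3,2/1/2,0/2/6,1/2/2,2/2/1,0/3/3,0/4/2,0/5/1}
\node at (\x+0.5,\y+0.5) {\small\h};
\draw[very thick] (15,0)--(12,1)--(10,3)--(9,6);
\node at (14,1.6) {$R_1$}; \node at (12.7,2.5) {$R_2$}; \node at (10.7,5) {$R_3$};
\end{tikzpicture}
\caption{Left: the $4$-core $(6,3,3,1,1,1)$ with its hook lengths; the cells with hook length at most $3$ are shaded. They form the rectangles $R_1=(3)$, $R_2=(2,2)$, $R_3=(1,1,1)$, and the core corresponds to the $3$-bounded partition $(3,2,2,1,1,1)=R_1\cup R_2\cup R_3$. Right: the diagonals of the three rectangles join the points $(6,0),(3,1),(1,3),(0,6)$ and form the curve $D_4$ with $\gamma=1$.}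
\label{fig:core}
\end{figure}

The rectangles explain the form of $D_m$. Since $v_{m-i}-v_{m-i+1}=\gamma\,(-(m-i),i)$, the curve $D_m$ is the concatenation of the diagonals of $R_1,\dots,R_k$, all scaled by the same factor $\gamma$ (Figure~\ref{fig:core}). We show in Section~\ref{sec:shape} that the boundary of any core stays within bounded distance of the polygonal line whose $i$th side is $A_i$ times the diagonal of $R_i$. Suppose that $A_i(n)/n$ tends to a constant $\gamma_i$. The conjecture then says that $\gamma_1=\dots=\gamma_k$: all rectangles appear at the same rate. Two constraints on the rates come for free. Counting cells in \eqref{eq:decomp} gives $\sum_i i(m-i)\gamma_i=1$. Transposition of diagrams preserves hook lengths, weak covers and numbers of markings, so the limit curve is symmetric in the line $x=y$, and $\gamma_i=\gamma_{m-i}$. For $k\le2$ these constraints force equal rates. For $k=3$ they only give $6\gamma_1+4\gamma_2=1$, and the equality $\gamma_1=\gamma_2$ needs a reason. If all rates are equal, their value is determined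 by
\begin{equation}\label{eq:gamma}
\sum_{i=1}^{k}i(m-i)=\binom{m+1}{3},
\end{equation}
which counts the $3$-element subsets of $\{0,\dots,m\}$ by their middle element $i$. From now on
\[
\gamma=\binom{k+2}{3}^{-1}=\frac{6}{m(m^2-1)},
\]
and $D_{k+1}$ is taken with this $\gamma$.

\begin{theorem}\label{thm:lln}
Let $k\ge1$. Almost surely, $A_i(n)=\gamma n+O(\sqrt{n\log n})$ for all $i$, and
\[
d_{\mathrm H}\big(C_k(n)/n,\,D_{k+1}\big)=O\big(\sqrt{\log n/n}\big).
\]
In particular the conjecture holds, with $\gamma=\binom{k+2}3^{-1}$.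
\end{theorem}

To describe the fluctuations put $B_l(n)=\sum_{i\ge l}A_i(n)$ for $1\le l\le m$, so that $B_m=0$, and view $B(n)$ as a function on $\{1,\dots,m\}$. Let $\langle f,g\rangle=\sum_{l=1}^mf(l)g(l)$, and let $q_0,\dots,q_k$ be the orthonormal discrete Chebyshev (Gram) polynomials for this inner product: $q_a$ has degree $a$, has norm $1$, and is orthogonal to all polynomials of lower degree, which determines it up to sign. Theorem~\ref{thm:lln} says that $B_l(n)$ is close to the linear function $\gamma n(m-l)$ of $l$. The components $\langle q_a,B(n)\rangle$ with $a\ge2$ measure the deviation from linearity, and they turn out to be asymptotically independent. The symbol $O(1)$ always denotes a quantity bounded by a constant that depends only on $k$.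

\begin{theorem}\label{thm:fluct}
Let $k\ge1$ and $\sigma_a^2=\dfrac{3a}{(2a-1)\,m(m^2-1)}$ for $2\le a\le k$.
\begin{enumerate}
\item[(1)] There are $c_1,c_2>0$ depending only on $k$ such that $\mathbb P\big(d_{\mathrm H}(C_k(n)/n,D_{k+1})\ge\varepsilon\big)\le c_1e^{-c_2\varepsilon^2n}$ for all $n\ge1$ and $\varepsilon>0$.
\item[(2)] $\langle q_1,B(n)\rangle=\beta n+O(1)$ for a constant $\beta$ depending only on $k$ and the sign of $q_1$. The processes $n^{-1/2}\langle q_a,B(\lfloor nt\rfloor)\rangle$, $2\le a\le k$, converge jointly in law to independent Brownian motions with variances $\sigma_a^2$ per unit time.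
\item[(3)] For $2\le a\le k$, $\limsup_n|\langle q_a,B(n)\rangle|/\sqrt{2n\log\log n}=\sigma_a$ almost surely. Also $A_i(n)-\gamma n=O(\sqrt{n\log\log n})$ almost surely.
\item[(4)] The curve $C_k(n)$ is within Hausdorff distance $\rho_k$, a constant depending only on $k$, of the polygonal line with vertices
\[
z_i=\Big(\sum_{j>i}(m-j)A_j(n),\ \sum_{j\le i}jA_j(n)\Big),\qquad i=0,\dots,k .
\]
Hence \textup{(2)} gives the joint Gaussian fluctuations of these vertices, which are of exact order $\sqrt n$ if $k\ge2$.
\end{enumerate}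
\end{theorem}

Section~\ref{sec:shape} reduces the shape to the numbers $A_i$ by an exact recursion for cores. Section~\ref{sec:kschur} expresses the chain through $k$-Schur functions. Section~\ref{sec:mart} constructs $k$ martingales that are, up to bounded errors and a linear drift, linear combinations of the $k$ numbers $A_i(n)$; the cases $k=2,3$ are worked there by hand. Section~\ref{sec:sl2} computes the coefficients of these combinations, and Section~\ref{sec:proofs} assembles the proofs.

\section{From rectangles to the boundary}\label{sec:shape}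

This section is deterministic. Its source is a recursion that recovers a core from its $k$-bounded partition, row by row from the top.

\begin{lemma}\label{lem:core}
Let $\kappa$ be an $m$-core and $\lambda=\mathfrak p(\kappa)$.
\begin{enumerate}
\item[(a)] $\lambda_j\ge1$ for every nonempty row $j$ of $\kappa$.
\item[(b)] If $\lambda_j\ge1$, then $\kappa_j=\lambda_j+\kappa_{j+m-\lambda_j}$.
\item[(c)] $0\le\kappa_j-\kappa_{j+1}\le k$ for all $j$.
\end{enumerate}
\end{lemma}

\begin{proof}
Hook lengths decrease strictly from left to right along a row, so the cells of row $j$ with hook length at most $k$ are the last $\lambda_j$ cells.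

(a) Suppose that the last cell of row $j$ has hook length greater than $k$. It has no cell to its right, so it has $r\ge k$ cells above it. The rows $j,\dots,j+r$ all reach column $\kappa_j$, so they all have length $\kappa_j$. The last cell of row $j+r-k$ has nothing to its right and $k$ cells above it, so its hook length is $m$, which is impossible in an $m$-core.

(b) Let $b=\kappa_j-\lambda_j$. The cell $(j,b+1)$ has hook length $\lambda_j+\kappa'_{b+1}-j\le m-1$. Thus $\kappa'_{b+1}<j+m-\lambda_j$, which says $\kappa_{j+m-\lambda_j}\le b$. If $b=0$ we are done. If $b\ge1$, the cell $(j,b)$ has hook length $\lambda_j+1+\kappa'_b-j$, which exceeds $k$ and is not $m$, so it is at least $m+1$. Thus $\kappa'_b\ge j+m-\lambda_j$, which says $\kappa_{j+m-\lambda_j}\ge b$.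

(c) If row $j$ is empty, both rows are. Otherwise $1\le\lambda_j\le k$ by (a), so $j+m-\lambda_j\ge j+1$, and (b) gives $\kappa_j\le k+\kappa_{j+1}$.
\end{proof}

All three parts need the core condition: (a) fails for the column $(1^m)$, and (b) and (c) fail for the row $(m)$. Part (b) says that a row with $\lambda_j=m-i$ is longer by $m-i$ than the row $i$ steps above it. So along a run of such rows the boundary follows the direction of the diagonal of $R_i$. For $A\in\mathbb R^k$ let $Q(A)$ be the polygonal line with vertices $z_i(A)=\big(\sum_{j>i}(m-j)A_j,\sum_{j\le i}jA_j\big)$, $0\le i\le k$. We use twice the following fact: if corresponding vertices of two polygonal lines are within distance $\eta$, then so are the points obtained by the same linear interpolation on corresponding sides, and the lines are within Hausdorff distance $\eta$.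

\begin{proposition}\label{prop:shape}
There is a constant $\rho_k$ such that $d_{\mathrm H}(C(\kappa),Q(A))\le\rho_k$ for every $m$-core $\kappa$, where $\mathfrak p(\kappa)=\bar\lambda\cup R^A$ as in \eqref{eq:decomp}.
\end{proposition}

\begin{proof}
Let $\lambda=\mathfrak p(\kappa)$ have $b_i$ parts equal to $m-i$, so $b_i=iA_i+r_i$ with $0\le r_i<i$. Put $y_i=b_1+\dots+b_i$ and $y_0=0$. The rows $y_{i-1}+1,\dots,y_i$, called \emph{block $i$}, are those with $\lambda_j=m-i$, and by Lemma~\ref{lem:core}(a) the core $\kappa$ has exactly $y_k$ rows. Let $\xi\colon[0,y_k]\to\mathbb R$ be the continuous function with $\xi(y_k)=0$ and slope $-(m-i)/i$ on $[y_{i-1},y_i]$, and let $\Gamma=\{(\xi(y),y)\}$ be its graph over the vertical axis. We compare $C(\kappa)$ with $\Gamma$, and then $\Gamma$ with $Q(A)$.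

\emph{Row lengths.} Put $e_j=\kappa_j-\xi(j-1)$ for $1\le j\le y_k+1$. Fix $i$ and $j$ with $y_{i-1}+1\le j\le y_i+1$, and let $s=y_i+1-j$ and $t=\lceil s/i\rceil$. Since $(t-1)i<s$, the $t$ rows $j,j+i,\dots,j+(t-1)i$ lie in block $i$, and $t$ applications of Lemma~\ref{lem:core}(b) give $\kappa_j=(m-i)t+\kappa_{j+ti}$. Since $s\le ti\le s+i-1$, we have $y_i+1\le j+ti\le y_i+i$, so $|\kappa_{j+ti}-\kappa_{y_i+1}|\le k(i-1)$ by Lemma~\ref{lem:core}(c). Also $\xi(j-1)-\xi(y_i)=(m-i)s/i$ differs from $(m-i)t$ by at most $k$. Therefore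
\[
|e_j-e_{y_i+1}|\le k+k(i-1)\le k^2\qquad(y_{i-1}+1\le j\le y_i+1).
\]
Since $e_{y_k+1}=0$, descending induction on $i$ gives $|e_j|\le(k-i+1)k^2$ in this range. So $|e_j|\le k^3$ for all $j$.

\emph{The boundary and the graph.} The points $P_j=(\kappa_j,j-1)$, $1\le j\le y_k+1$, lie on $C(\kappa)$, and $P_j$ is within $k^3$ of $(\xi(j-1),j-1)\in\Gamma$. The path $C(\kappa)$ consists of vertical segments of length $1$ from $P_j$ to $(\kappa_j,j)$ and horizontal segments from $(\kappa_j,j)$ to $P_{j+1}$, of length at most $k$ by Lemma~\ref{lem:core}(c). So every point of $C(\kappa)$ is within $k+k^3$ of $\Gamma$. Conversely, all slopes of $\xi$ are at most $k$ in absolute value, so a point $(\xi(y),y)$ is within $k+1$ of $(\xi(\lfloor y\rfloor),\lfloor y\rfloor)$, and hence within $k+1+k^3$ of $P_{\lfloor y\rfloor+1}$.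

\emph{The graph and the polygon.} The graph $\Gamma$ is the polygonal line with vertices $(\xi(y_i),y_i)=\big(\sum_{j>i}\frac{m-j}jb_j,\sum_{j\le i}b_j\big)$. This vertex differs from $z_i(A)$ by $\big(\sum_{j>i}\frac{m-j}{j}r_j,\sum_{j\le i}r_j\big)$, and both coordinates lie in $[0,k^2]$. So $d_{\mathrm H}(\Gamma,Q(A))\le2k^2$, and $\rho_k=k^3+2k^2+k+1$ has the required property.
\end{proof}

\section{The chain in terms of $k$-Schur functions}\label{sec:kschur}

From now on a core is labeled by its image under $\mathfrak p$: weak covers, $f$ and $g$ are transported to $k$-bounded partitions, $\ell$ becomes the size $|\lambda|$, and $K_n$ also denotes $\mathfrak p(K_n)$.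

Recall the power sums $p_a=\sum_ix_i^a$, which are algebraically independent, and the complete symmetric functions $h_r$, given by
\begin{equation}\label{eq:hp}
\sum_{r\ge0}h_rt^r=\exp\Big(\sum_{a\ge1}p_at^a/a\Big),
\end{equation}
with $h_r=0$ for $r<0$. The Schur function $s_\lambda$ is given by the Jacobi--Trudi formula $s_\lambda=\det(h_{\lambda_r-r+c})_{r,c}$, and its coefficient of $x_1\cdots x_n$, $n=|\lambda|$, is the number $f^\lambda>0$ of standard Young tableaux of shape $\lambda$. Let $\Lambda_{(k)}=\mathbb Q[h_1,\dots,h_k]=\mathbb Q[p_1,\dots,p_k]$. The \emph{$k$-Schur functions} $s^{(k)}_\lambda$ (at $t=1$), indexed by $k$-bounded partitions, form a basis of $\Lambda_{(k)}$, with $s^{(k)}_\lambda$ homogeneous of degree $|\lambda|$. We use four facts about them.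
\begin{enumerate}
\item[(K1)] (Pieri rule) $h_1s^{(k)}_\lambda=\sum_\mu s^{(k)}_\mu$, summed over all $\mu$ that cover $\lambda$ weakly.
\item[(K2)] $s^{(k)}_\lambda=s_\lambda$ if the largest hook length of $\lambda$ is at most $k$.
\item[(K3)] ($k$-rectangle property) $s_{R_i}s^{(k)}_\lambda=s^{(k)}_{\lambda\cup R_i}$.
\item[(K4)] $s^{(k)}_\lambda$ is the weight generating function of strong marked tableaux of shape $\lambda$. In particular its coefficient of $x_1\cdots x_n$, $n=|\lambda|$, is $g_\lambda$; this is all we use of (K4).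
\end{enumerate}
Facts (K1)--(K3) are due to Lapointe and Morse \cite{LM07}; for (K3) see also \cite{LM08}. Fact (K4) is due to Lam, Lapointe, Morse and Shimozono \cite{LLMS}. See also the monograph \cite{Fields}. The definitions in these sources agree: Lapointe and Morse define $s^{(k)}_\lambda$ by $h_\mu=\sum_\lambda K^{(k)}_{\lambda\mu}s^{(k)}_\lambda$ for $k$-bounded $\mu$, where $K^{(k)}$ is the unitriangular matrix counting weak tableaux ($k$-tableaux); affine insertion shows that the generating functions of strong tableaux satisfy the same equations, and $K^{(k)}$ is invertible.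

The largest hook length of $R_i$ is $(m-i)+i-1=k$, so $s^{(k)}_{R_i}=s_{R_i}$ by (K2). We write $\tau_i=s_{R_i}$ and $\tau^A=\prod_i\tau_i^{A_i}$. Iterating (K1) gives $h_1^n=\sum_\lambda f_\lambda s^{(k)}_\lambda$, and the coefficient of $x_1\cdots x_n$ gives $n!=\sum f_\lambda g_\lambda$. For $n\le k$, fact (K2) applies to all partitions of $n$; then $g_\lambda=f^\lambda$ by (K4), and $f_\lambda=f^\lambda$ by comparison with the classical expansion $h_1^n=\sum f^\lambda s_\lambda$.

View the elements of $\Lambda_{(k)}$ as polynomial functions of $p=(p_1,\dots,p_k)\in\mathbb R^k$. Let $\partial_a=\partial/\partial p_a$ and $p^\circ=(1,0,\dots,0)$. Evaluation at $p^\circ$ is the \emph{exponential specialization}: by \eqref{eq:hp} it sends $h_r$ to $1/r!$. Among the products $p_{\nu_1}p_{\nu_2}\cdots$ of degree $n$, only $p_1^n$ contains the monomial $x_1\cdots x_n$, with coefficient $n!$, and only $p_1^n$ is nonzero at $p^\circ$. Hence by (K4)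
\begin{equation}\label{eq:eval}
s^{(k)}_\lambda(p^\circ)=g_\lambda/|\lambda|!,\qquad \tau_i(p^\circ)=f^{R_i}/|R_i|!>0 .
\end{equation}
Call $\lambda$ \emph{positive} if $g_\lambda>0$.

\begin{lemma}\label{lem:finite}
Let $\lambda=\bar\lambda\cup R^A$ as in \eqref{eq:decomp}.
\begin{enumerate}
\item[(a)] The partition $\emptyset$ is positive, a weak cover of a positive partition is positive, and $\lambda$ is positive if and only if $\bar\lambda$ is.
\item[(b)] If $\lambda$ is positive, the transition probability \eqref{eq:chain} from $\lambda$ to $\mu$ equals $s^{(k)}_\mu(p^\circ)/s^{(k)}_\lambda(p^\circ)$, and these numbers sum to $1$.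
\item[(c)] The weak covers of $\lambda$ are exactly the partitions $\mu\cup R^A$ with $\mu$ a weak cover of $\bar\lambda$, and $s^{(k)}_{\mu\cup R^A}/s^{(k)}_\lambda=s^{(k)}_\mu/s^{(k)}_{\bar\lambda}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $g_\emptyset=1$. A weak cover is an inclusion of cores that raises $\ell$ by $1$, so it is a strong cover, and it has at least one marking; hence $g_\mu\ge g_\lambda$ when $\mu$ covers $\lambda$ weakly. The last claim follows from \eqref{eq:eval} and $s^{(k)}_\lambda=s^{(k)}_{\bar\lambda}\tau^A$, which is (K3).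

(b) The formula is \eqref{eq:eval}. For the sum, evaluate (K1) at $p^\circ$, where $h_1=p_1=1$.

(c) Multiply (K1) for $\bar\lambda$ by $\tau^A$. By (K3) this gives $h_1s^{(k)}_\lambda=\sum_\mu s^{(k)}_{\mu\cup R^A}$, summed over the weak covers $\mu$ of $\bar\lambda$, and the partitions $\mu\cup R^A$ are distinct. Compare with (K1) for $\lambda$ and use linear independence. The ratio follows from (K3).
\end{proof}

So the chain visits only positive partitions, and the law of a step depends only on $\overline{K_n}\in I$. The process $\overline{K_n}$ is a Markov chain on the $k!$ elements of $I$ which emits a rectangle from time to time, and $A_i(n)$ counts the emitted copies of $R_i$. One could look for the rates $\gamma_i$ through the stationary distribution of this chain. We avoid this and find instead linear combinations of the $A_i(n)$ whose drift is known in advance.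

\section{Martingales from the Pieri rule}\label{sec:mart}

Let $\mathcal F_n=\sigma(K_0,\dots,K_n)$. The Pieri rule holds at every point $p$, while the chain uses only $p^\circ$. By Lemma~\ref{lem:finite}(b) and (K1),
\[
\mathbb E\Big[\frac{s^{(k)}_{K_{n+1}}(p)}{s^{(k)}_{K_{n+1}}(p^\circ)}\,\Big|\,K_n=\lambda\Big]=\sum_\mu\frac{s^{(k)}_\mu(p)}{s^{(k)}_\lambda(p^\circ)}=p_1\frac{s^{(k)}_\lambda(p)}{s^{(k)}_\lambda(p^\circ)},
\]
so $p_1^{-n}s^{(k)}_{K_n}(p)/s^{(k)}_{K_n}(p^\circ)$ is a martingale for each $p$ with $p_1\ne0$. It plays the role of the exponential martingale $e^{\theta S_n}/(\mathbb Ee^{\theta S_1})^n$ of a random walk, whose first two derivatives at $\theta=0$ are the martingales that give the mean and the variance of the walk. We differentiate in the same way. For positive $\lambda$ let $\psi_\lambda=\log s^{(k)}_\lambda$ near $p^\circ$, and put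
\[
u_a(\lambda)=\partial_a\psi_\lambda(p^\circ),\qquad u_{ab}(\lambda)=\partial_a\partial_b\psi_\lambda(p^\circ),\qquad w_a(i)=u_a(R_i)\qquad(1\le a,b,i\le k).
\]
The logarithm turns (K3) into additivity: $\psi_\lambda=\psi_{\bar\lambda}+\sum_iA_i\log\tau_i$, and hence
\begin{equation}\label{eq:additive}
u_a(\lambda)=u_a(\bar\lambda)+\sum_iA_i\,w_a(i),\qquad u_{ab}(\lambda)=u_{ab}(\bar\lambda)+\sum_iA_i\,u_{ab}(R_i).
\end{equation}

\begin{example}[$k=2$]\label{ex:k2}
Here $I=\{\emptyset,(1)\}$, $\tau_1=s_{2}=(p_1^2+p_2)/2$ and $\tau_2=s_{11}=(p_1^2-p_2)/2$. The Pieri rules on $I$ are $p_1\cdot1=p_1$ and $p_1\cdot p_1=\tau_1+\tau_2$. So the chain moves from $\emptyset$ to $(1)$, and then returns to $\emptyset$ emitting $R_1$ or $R_2$ with probability $\frac12$ each. We have $w_2(1)=1$, $w_2(2)=-1$, and $u_2(K_n)=A_1(n)-A_2(n)$ is a simple random walk that moves at even times. With $A_1+A_2=\lfloor n/2\rfloor$ this gives $A_i(n)/n\to\frac14=\gamma$. Moreover $B=(A_1+A_2,A_2,0)$ and $q_2=\pm(1,-2,1)/\sqrt6$, so $\langle q_2,B\rangle=\pm(A_1-A_2)/\sqrt6$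 has variance $\lfloor n/2\rfloor/6$, in agreement with $\sigma_2^2=\frac1{12}$.
\end{example}

\begin{example}[$k=3$]\label{ex:k3}
By \eqref{eq:hp} and the Jacobi--Trudi formula,
\[
\tau_1=\tfrac16p_1^3+\tfrac12p_1p_2+\tfrac13p_3,\qquad
\tau_2=h_2^2-h_1h_3=\tfrac1{12}p_1^4+\tfrac14p_2^2-\tfrac13p_1p_3,\qquad
\tau_3=\tfrac16p_1^3-\tfrac12p_1p_2+\tfrac13p_3,
\]
so $w_1=(3,4,3)$, $w_2=(3,0,-3)$ and $w_3=(2,-4,2)$. The set $I$ consists of $\emptyset,1,2,11,21,211$. The first five have hook lengths at most $3$, so they are their own cores and (K2) applies. The addable cells of $\emptyset$, $1$, $2$, $11$ have distinct residues and are added one at a time. The core $(2,1)$ has addable cells of contents $2,0,-2$; the first and last have the same residue modulo $4$, so its weak covers are the cores $(2,2)$ and $(3,1,1)=\mathfrak p^{-1}(211)$. Thus $s^{(3)}_{211}=p_1s_{21}-\tau_2$ by (K1). The core $(3,1,1)$ has addable cells of contents $3,0,-3$, with distinct residues; its weak covers $(4,1,1)$, $(3,2,1)$, $(3,1,1,1)$ correspond to $311$, $221$, $2111$.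 Lemma~\ref{lem:finite}(b) gives the probabilities, shown in parentheses.
\[
\begin{array}{c|c|cc|l}
\bar\lambda & s^{(3)}_{\bar\lambda} & u_2 & u_3 & \text{weak covers}\\ \hline
\emptyset & 1 & 0&0& 1\ (1)\\
1 & p_1 &0&0& 2\ (\frac12),\quad 11\ (\frac12)\\
2 & (p_1^2+p_2)/2 &1&0& R_1\ (\frac13),\quad 21\ (\frac23)\\
11 & (p_1^2-p_2)/2 &-1&0& R_3\ (\frac13),\quad 21\ (\frac23)\\
21 & (p_1^3-p_3)/3 &0&-1& R_2\ (\frac14),\quad 211\ (\frac34)\\
211 & (p_1^4-p_2^2)/4 &0&0& 11\cup R_1\ (\frac13),\quad 1\cup R_2\ (\frac13),\quad 2\cup R_3\ (\frac13)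
\end{array}
\]
By \eqref{eq:additive}, $u_3(K_n)=2A_1-4A_2+2A_3+u_3(\overline{K_n})$. Its increments vanish from the states $\emptyset$ and $1$, and its expected increment is $\frac13\cdot2+\frac23(-1)=0$ from $2$ and from $11$, $\frac14(-3)+\frac34\cdot1=0$ from $21$, and $\frac13(2-4+2)=0$ from $211$. The increments of $u_2(K_n)=3A_1-3A_3+u_2(\overline{K_n})$ are $0$ from $\emptyset$ and from $21$, $\pm1$ from $1$, $2$ or $-1$ from $2$, $-2$ or $1$ from $11$, and $2,0,-2$ from $211$; with the listed probabilities each has mean $0$. Both processes are martingales with bounded increments, hence $o(n)$ almost surely. So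
\[
3A_1+4A_2+3A_3=n+O(1),\qquad A_1-A_3=o(n),\qquad A_1-2A_2+A_3=o(n),
\]
and all three rates equal $\frac1{10}=\gamma$. The last equation is the one that symmetry does not see.
\end{example}

The general statement follows. For a process $X$, write $\Delta X(n)=X(n+1)-X(n)$; for a function $u$ of partitions, $\Delta u(n)=u(K_{n+1})-u(K_n)$. As usual $\delta_{ab}$ is $1$ if $a=b$ and $0$ otherwise.

\begin{proposition}\label{prop:mart}
The increments $\Delta u_a(n)$ and $\Delta u_{ab}(n)$ are $O(1)$, and
\begin{equation}\label{eq:cond}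
\mathbb E[\Delta u_a(n)\mid\mathcal F_n]=\delta_{1a},\qquad \mathbb E[\Delta u_a(n)\,\Delta u_b(n)\mid\mathcal F_n]=-\mathbb E[\Delta u_{ab}(n)\mid\mathcal F_n].
\end{equation}
The process $M_a(n)=u_a(K_n)-n\delta_{1a}$ is a martingale with bounded increments and $M_a(0)=0$, and
\begin{equation}\label{eq:linear}
\sum_{i=1}^kw_a(i)A_i(n)=n\delta_{1a}+M_a(n)+O(1)\qquad(1\le a\le k).
\end{equation}
Finally, $M_1\equiv0$ and $w_1(i)=i(m-i)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:finite}, each step has $\psi_{K_{n+1}}-\psi_{K_n}=\psi_\mu-\psi_{\bar\lambda}$ for a positive $\bar\lambda\in I$ and one of its at most $m$ weak covers $\mu$. Only finitely many such functions exist, so their first and second derivatives at $p^\circ$ are bounded.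

Let $\lambda$ be positive. Dividing (K1) by $s^{(k)}_\lambda$ gives $p_1=\sum_\mu e^{\psi_\mu-\psi_\lambda}$ near $p^\circ$. Applying $\partial_a$, and then $\partial_b$, we obtain
\[
\delta_{1a}=\sum_\mu\partial_a(\psi_\mu-\psi_\lambda)\,e^{\psi_\mu-\psi_\lambda},\qquad
0=\sum_\mu\big[\partial_a\partial_b(\psi_\mu-\psi_\lambda)+\partial_a(\psi_\mu-\psi_\lambda)\,\partial_b(\psi_\mu-\psi_\lambda)\big]e^{\psi_\mu-\psi_\lambda}.
\]
At $p^\circ$ the factor $e^{\psi_\mu-\psi_\lambda}$ is the transition probability from $\lambda$ to $\mu$, by Lemma~\ref{lem:finite}(b). This proves \eqref{eq:cond} and the martingale property, and $M_a(0)=0$ because $s^{(k)}_\emptyset=1$. Equation \eqref{eq:linear} is \eqref{eq:additive}, the error being $-u_a(\overline{K_n})$ with $\overline{K_n}$ in the finite set $I$.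

Since $p_a$ has degree $a$, Euler's identity reads $\sum_aa\,p_a\partial_as^{(k)}_\lambda=|\lambda|s^{(k)}_\lambda$. At $p^\circ$ it gives $u_1(\lambda)=|\lambda|$. Hence $M_1(n)=n-n=0$ and $w_1(i)=|R_i|$.
\end{proof}

The martingale property needs only (K1) and (K4). The rectangle property (K3), together with the finiteness of $I$ for fixed $k$, is what bounds the increments and makes $M_a$ nearly linear in $A$. The system \eqref{eq:linear} has $k$ equations and $k$ unknowns. To conclude as in Example~\ref{ex:k3} we must show that its matrix is invertible and that its rows with $a\ge2$ sum to $0$.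

\section{Rectangles as minors and the principal $\mathfrak{sl}_2$}\label{sec:sl2}

Put $\tau_0=\tau_m=1$, and define functions on $\{1,\dots,m\}$ by
\[
\phi_0(l)=1,\qquad\phi_a(l)=\partial_a\log(\tau_l/\tau_{l-1})(p^\circ)\quad(1\le a\le k),\qquad\text{so that}\quad w_a(i)=\sum_{l\le i}\phi_a(l).
\]
In Example~\ref{ex:k3}, $\phi_1=(3,1,-1,-3)$, $\phi_2=(3,-3,-3,3)$ and $\phi_3=(2,-6,6,-2)$. These vectors are orthogonal to each other and to $\phi_0$, which suggests the general result.

\begin{proposition}\label{prop:phi}
\begin{enumerate}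
\item[(a)] $\phi_0,\dots,\phi_k$ is an orthogonal basis of $\mathbb R^m$, and $\phi_1(l)=m+1-2l$.
\item[(b)] $\phi_a=\pm\|\phi_a\|\,q_a$ for $0\le a\le k$.
\item[(c)] $\displaystyle\sum_{i=1}^k\partial_a\partial_b\log\tau_i(p^\circ)=-\delta_{ab}\,\frac{a}{2(2a-1)}\,\|\phi_a\|^2$ for $1\le a,b\le k$.
\end{enumerate}
\end{proposition}

\begin{corollary}\label{cor:W}
The matrix $W=(w_a(i))_{1\le a,i\le k}$ is invertible, and $\sum_{i=1}^kw_a(i)=\delta_{1a}/\gamma$.
\end{corollary}

\begin{proof}
Suppose that $\sum_{a=1}^kc_aw_a(i)=0$ for $1\le i\le k$, and let $\phi=\sum_{a=1}^kc_a\phi_a$. Taking differences in $i$ gives $\phi(l)=0$ for $l\le k$, and then $\phi(m)=\langle\phi,\phi_0\rangle=0$. By Proposition~\ref{prop:phi}(a) all $c_a$ vanish. For the row sums, note that $m-l=\frac12\phi_1(l)+\frac{m-1}2$. Hence $\sum_{i=1}^kw_a(i)=\sum_l(m-l)\phi_a(l)=\frac12\langle\phi_1,\phi_a\rangle$, which is $0$ for $a\ge2$. For $a=1$ the sum is $1/\gamma$ by \eqref{eq:gamma}; in particular $\|\phi_1\|^2=2/\gamma$.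
\end{proof}

Theorem~\ref{thm:lln} needs only part (a) of Proposition~\ref{prop:phi}; parts (b) and (c) are used for the fluctuations. The rest of the section proves the proposition.

\subsection{Gauss factorization}

The difficulty is to treat the $k$ polynomials $\tau_i$ together. The Jacobi--Trudi formula exhibits them as nested minors of a single matrix, and ratios of consecutive nested minors are the pivots of Gaussian elimination. This turns $\phi_a$ into the diagonal of a matrix.

Let $\epsilon_1,\dots,\epsilon_m$ be the standard basis of $\mathbb R^m$, with $\epsilon_0=\epsilon_{m+1}=0$. Let $E\epsilon_j=\epsilon_{j-1}$ and $J\epsilon_j=\epsilon_{m+1-j}$. For a matrix $X$ and $d\in\mathbb Z$, let $X_d$ be the part of $X$ on \emph{diagonal $d$}, the positions $(r,c)$ with $c-r=d$, and let $X_{<0}=\sum_{d<0}X_d$. The product of matrices supported on diagonals $d$ and $d'$ is supported on diagonal $d+d'$, so its trace vanishes unless $d+d'=0$. The matrix $E$ has entries $1$ on diagonal $1$, and $E^m=0$. By \eqref{eq:hp},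
\[
G(p)=\exp\Big(\sum_{a=1}^kp_aE^a/a\Big)=\sum_{r=0}^kh_rE^r,\qquad G_{rc}=h_{c-r},\qquad\partial_aG=\tfrac1aE^aG .
\]
For $1\le i\le k$ the minor of $G$ on the rows $1,\dots,i$ and the columns $m-i+1,\dots,m$ is $\det(h_{m-i-r+c})_{r,c\le i}=\tau_i$, and $\det G=1=\tau_m$. Right multiplication by $J$ reverses the columns, so the leading principal minors of $GJ$ are $\pm\tau_1,\dots,\pm\tau_m$. They are nonzero near $p^\circ$ by \eqref{eq:eval}. A matrix with nonzero leading principal minors has a unique factorization $NU$ with $N$ lower triangular with unit diagonal and $U$ upper triangular; the entries of $N,U$ are rational in those of the matrix, and $U_{ll}$ is the ratio of the $l$th and $(l-1)$th leading principal minors. So near $p^\circ$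
\[
GJ=NU,\qquad|U_{ll}|=\tau_l/\tau_{l-1},
\]
with $N,U$ smooth in $p$. Put $L=N^{-1}EN$.

\begin{lemma}\label{lem:lax}
Near $p^\circ$, for $1\le a,b\le k$ and $1\le l\le m$,
\[
\partial_a\log(\tau_l/\tau_{l-1})=\tfrac1a(L^a)_{ll},\qquad\partial_bL^a=\tfrac1b\big[L^a,(L^b)_{<0}\big].
\]
\end{lemma}

\begin{proof}
Differentiate $GJ=NU$ to get $\frac1aE^aNU=(\partial_aN)U+N\,\partial_aU$, and multiply by $N^{-1}$ on the left and by $U^{-1}$ on the right:
\[
\tfrac1aL^a=N^{-1}\partial_aN+(\partial_aU)U^{-1}.
\]
The first term is strictly lower triangular. The second is upper triangular with diagonal entries $\partial_aU_{ll}/U_{ll}=\partial_a\log|U_{ll}|$. The diagonal gives the first formula, and the strictly lower part gives $N^{-1}\partial_aN=\frac1a(L^a)_{<0}$. Finally $\partial_b(N^{-1}E^aN)=[L^a,N^{-1}\partial_bN]$.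
\end{proof}

\subsection{The factorization at $p^\circ$}

At $p^\circ$ we have $G=e^E$, and we need $N$. For $m=3$,
\[
e^EJ=\begin{pmatrix}\frac12&1&1\\1&1&0\\1&0&0\end{pmatrix}=\begin{pmatrix}1&0&0\\2&1&0\\2&2&1\end{pmatrix}\begin{pmatrix}\frac12&1&1\\0&-1&-2\\0&0&2\end{pmatrix},
\]
and the lower triangular factor is $e^F$ for the matrix $F$ with entries $2,2$ on diagonal $-1$. This $F$ completes $E$ to an $\mathfrak{sl}_2$-triple, and the same happens for all $m$. Define
\[
H\epsilon_j=(m+1-2j)\epsilon_j,\qquad F\epsilon_j=j(m-j)\epsilon_{j+1}.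
\]
Then $[E,F]=H$, because $j(m-j)-(j-1)(m-j+1)=m+1-2j$. For $X$ supported on diagonal $d$ we have $[H,X]=2dX$, because $H_{rr}-H_{r+d,r+d}=2d$. In particular $[H,E]=2E$ and $[H,F]=-2F$. This triple is the principal $\mathfrak{sl}_2$ in $m\times m$ matrices. Recall that $e^YXe^{-Y}=\sum_r(\operatorname{ad}Y)^r(X)/r!$, where $\operatorname{ad}Y(X)=[Y,X]$. The commutation relations give
\begin{equation}\label{eq:conj}
e^EHe^{-E}=H-2E,\qquad e^{-F}He^F=H-2F,\qquad e^{-F}Ee^F=E+H-F .
\end{equation}

\begin{lemma}\label{lem:NF}
At $p^\circ$ we have $N=e^F$. Hence $L=E+H-F$ and $L^a=e^{-F}E^ae^F$ at $p^\circ$.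
\end{lemma}

\begin{proof}
Let $S=e^Ee^{-F}e^E$. Conjugating $H$ by the three factors in turn and using \eqref{eq:conj},
\[
H\ \mapsto\ H-2E\ \mapsto\ (H-2F)-2(E+H-F)=-H-2E\ \mapsto\ -(H-2E)-2E=-H .
\]
So $HS=-SH$, and $S\epsilon_j$ is an eigenvector of $H$ with eigenvalue $-(m+1-2j)$. This is the eigenvalue of $\epsilon_{m+1-j}$, and the eigenvalues of $H$ are distinct. Hence $S=JT$ with $T$ diagonal, and $e^EJ=e^F\,e^{-E}SJ=e^F\cdot e^{-E}(JTJ)$. The matrix $JTJ$ is diagonal, so $e^{-E}JTJ$ is upper triangular, while $e^F$ is lower triangular with unit diagonal. Uniqueness of the factorization gives $N=e^F$.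
\end{proof}

For $m=3$ the diagonal of $L^2=(E+H-F)^2$ is $(2,-4,2)$, so $\phi_2=(1,-2,1)$, whose partial sums $1,-1$ are the numbers $w_2(i)$ of Example~\ref{ex:k2}.

\begin{remark}
Lemma~\ref{lem:NF} is the place where the special point $p^\circ$ matters, and equal rates depend on it. For $k=2$ and $p=(1,p_2)$ with $0<|p_2|<1$, the numbers $s^{(2)}_\mu(p)/s^{(2)}_\lambda(p)$ are again transition probabilities, but that chain emits $R_1$ and $R_2$ with the unequal probabilities $(1\pm p_2)/2$.
\end{remark}

\subsection{The $\mathfrak{sl}_2$-strings through the powers of $E$}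

For $0\le a\le k$ and $r\ge0$ put $Y_{a,r}=(\operatorname{ad}F)^r(E^a)/r!$. This matrix is supported on diagonal $a-r$, and $[F,Y_{a,r}]=(r+1)Y_{a,r+1}$. By Lemma~\ref{lem:NF}, $L^a=\sum_r(-1)^rY_{a,r}$ at $p^\circ$, that is,
\begin{equation}\label{eq:Ld}
(L^a)_d=(-1)^{a-d}\,Y_{a,a-d}\quad\text{at }p^\circ\qquad(d\le a),
\end{equation}
and $(L^a)_d=0$ for $d>a$. In the language of representations, $E^a$ is a highest weight vector for the adjoint action, the $Y_{a,r}$ span the irreducible module of dimension $2a+1$ that it generates, and part (b) of the next lemma is Schur's lemma for the trace form. The direct proofs are short. They use the invariance $\operatorname{tr}([F,X]Y)=-\operatorname{tr}(X[F,Y])$.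

\begin{lemma}\label{lem:strings}
Let $0\le a,b\le k$.
\begin{enumerate}
\item[(a)] $Y_{a,r}\ne0$ for $0\le r\le2a$, and $Y_{a,r}=0$ for $r>2a$.
\item[(b)] $\operatorname{tr}(Y_{a,r}Y_{b,s})=0$ for $a\ne b$ and all $r,s$.
\item[(c)] $\operatorname{tr}(Y_{a,a-d}Y_{a,a+d})=(-1)^d\binom{2a}{a+d}\binom{2a}a^{-1}\operatorname{tr}(Y_{a,a}^2)$ for $0\le d\le a$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We claim that $[E,Y_{a,r+1}]=(2a-r)Y_{a,r}$ for $r\ge0$. By the Jacobi identity,
\[
(r+1)[E,Y_{a,r+1}]=[H,Y_{a,r}]+[F,[E,Y_{a,r}]].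
\]
For $r=0$ the right side is $2aE^a$. For $r\ge1$, by induction, it is $\big(2(a-r)+(2a-r+1)r\big)Y_{a,r}=(r+1)(2a-r)Y_{a,r}$. Now $Y_{a,0}=E^a\ne0$ since $a\le k$, and $Y_{a,r}=0$ once $a-r\le-m$. Let $r$ be the smallest index with $Y_{a,r+1}=0$. The claim gives $(2a-r)Y_{a,r}=0$, so $r=2a$, and all later $Y_{a,s}$ vanish with $Y_{a,2a+1}$.

(b) Let $a>b$, as we may by symmetry of the trace form. The trace vanishes unless $(a-r)+(b-s)=0$. In that case $r+s=a+b>2b$, and moving all the operators $\operatorname{ad}F$ to the second factor shows that the trace is a multiple of $\operatorname{tr}(E^aY_{b,r+s})$, which is $0$ by (a).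

(c) Let $t_r=\operatorname{tr}(Y_{a,r}Y_{a,2a-r})$. Invariance applied to $X=Y_{a,r}$, $Y=Y_{a,2a-r-1}$ gives $(r+1)t_{r+1}=-(2a-r)t_r$, so $t_r=(-1)^r\binom{2a}rt_0$. Compare $r=a-d$ with $r=a$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:phi}}

(a) By Lemma~\ref{lem:lax} and \eqref{eq:Ld}, $\phi_a$ is the diagonal of the diagonal matrix $\frac{(-1)^a}aY_{a,a}$ for $a\ge1$, and $\phi_0$ is the diagonal of $Y_{0,0}$, the identity. The inner product of two diagonals is the trace of the product of the diagonal matrices. So the $m$ vectors $\phi_a$ are nonzero and pairwise orthogonal by Lemma~\ref{lem:strings}(a),(b). The diagonal of $L=E+H-F$ is that of $H$, which gives $\phi_1$. We record that $\operatorname{tr}(Y_{a,a}^2)=a^2\|\phi_a\|^2$ for $a\ge1$.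

(b) We first show that $\phi_a(l)$ is a polynomial in $l$ of degree at most $a$. Expand $(E+H-F)^a$ into words of length $a$. Only words with equally many letters $E$ and $F$, say $e$ of each, have nonzero diagonal entries. Apply the letters of such a word successively to $\epsilon_l$ and follow the index $j$ of the current basis vector: $E$ contributes the factor $1$ and moves to $j-1$, $H$ contributes $m+1-2j$ and stays, and $F$ contributes $j(m-j)$ and moves to $j+1$. Let $\pi(l)$ be the product of these factors, computed with $j$ allowed to range over $\mathbb Z$. At each step $j-l$ depends only on the word, so $\pi$ is a polynomial in $l$ of degree at most $2e+(a-2e)=a$. If the path stays in $\{1,\dots,m\}$, the $(l,l)$ entry of the word is $\pi(l)$. If it does not, the entry is $0$; and the path, which ends at $l$, contains an $F$-step from $m$ to $m+1$ or an $F$-step from $0$ to $1$, whose factor $j(m-j)$ is $0$, so $\pi(l)=0$ as well. This proves the degree bound.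

Let $\Pi_a\subset\mathbb R^m$ be the space of polynomial functions of degree at most $a$; it has dimension $a+1$ for $a\le k$. By (a) and the degree bound, $\phi_0,\dots,\phi_{a-1}$ is a basis of $\Pi_{a-1}$. So $\phi_a$ lies in the orthogonal complement of $\Pi_{a-1}$ in $\Pi_a$, which is the line spanned by $q_a$.

(c) We need the first derivatives in a neighborhood of $p^\circ$ in order to differentiate again. Since $\log\tau_i=\sum_{l\le i}\log|U_{ll}|$, $\sum_l\log|U_{ll}|=\log\tau_m=0$, and $m-l=\frac12H_{ll}+\frac{m-1}2$, we have $\sum_{i=1}^k\log\tau_i=\sum_l(m-l)\log|U_{ll}|=\frac12\sum_lH_{ll}\log|U_{ll}|$. By Lemma~\ref{lem:lax}, near $p^\circ$,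
\[
\sum_{i=1}^k\partial_a\log\tau_i=\frac1{2a}\operatorname{tr}(HL^a),
\]
and applying $\partial_b$, with $\operatorname{tr}(H[X,Y])=\operatorname{tr}([H,X]Y)$ and $[H,X_d]=2dX_d$,
\[
\sum_{i=1}^k\partial_a\partial_b\log\tau_i=\frac1{2ab}\operatorname{tr}\big([H,L^a](L^b)_{<0}\big)=\frac1{ab}\sum_{d>0}d\,\operatorname{tr}\big((L^a)_d(L^b)_{-d}\big).
\]
At $p^\circ$ this is $0$ for $a\ne b$, by \eqref{eq:Ld} and Lemma~\ref{lem:strings}(b). For $a=b$ the signs $(-1)^{a-d}$ and $(-1)^{a+d}$ from \eqref{eq:Ld} cancel, and Lemma~\ref{lem:strings}(c) gives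
\[
\sum_{i=1}^k\partial_a^2\log\tau_i(p^\circ)=\|\phi_a\|^2\binom{2a}a^{-1}\sum_{d=1}^a(-1)^dd\binom{2a}{a+d}.
\]
Subtracting $(a-d)\binom{2a}{a+d}=2a\binom{2a-1}{a+d}$ from $(a+d)\binom{2a}{a+d}=2a\binom{2a-1}{a+d-1}$ gives $d\binom{2a}{a+d}=a\big[\binom{2a-1}{a+d-1}-\binom{2a-1}{a+d}\big]$. Pascal's rule telescopes to $\sum_{j\ge j_0}(-1)^j\binom{2a-1}j=(-1)^{j_0}\binom{2a-2}{j_0-1}$. With $j_0=a$ and $j_0=a+1$ this yields $\sum_{d\ge1}(-1)^d\binom{2a-1}{a+d-1}=-\binom{2a-2}{a-1}$ and $\sum_{d\ge1}(-1)^d\binom{2a-1}{a+d}=-\binom{2a-2}a=-\frac{a-1}a\binom{2a-2}{a-1}$. Therefore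
\[
\sum_{d=1}^a(-1)^dd\binom{2a}{a+d}=a\Big[-1+\frac{a-1}a\Big]\binom{2a-2}{a-1}=-\binom{2a-2}{a-1},
\]
and $\binom{2a-2}{a-1}\big/\binom{2a}a=\frac{a^2}{2a(2a-1)}=\frac a{2(2a-1)}$. This proves (c). \qed

\medskip
In Example~\ref{ex:k3}, the values of $\partial_2^2\log\tau_i(p^\circ)$ are $-9,6,-9$, with sum $-12=-\frac13\|\phi_2\|^2$, and those of $\partial_3^2\log\tau_i(p^\circ)$ are $-4,-16,-4$, with sum $-24=-\frac3{10}\|\phi_3\|^2$.

\section{Proofs of the theorems}\label{sec:proofs}

We use three standard facts about a martingale $X=(X_1,\dots,X_d)$ with $X(0)=0$ and $|\Delta X_a(n)|\le c_0$ for a constant $c_0$. Let $V_{ab}(n)=\sum_{t<n}\mathbb E[\Delta X_a(t)\Delta X_b(t)\mid\mathcal F_t]$ be its predictable covariation.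
\begin{enumerate}
\item[(P1)] (Azuma--Hoeffding inequality) $\mathbb P(|X_a(n)|\ge x)\le2e^{-x^2/(2c_0^2n)}$. For $x=2c_0\sqrt{n\log n}$ the bound is $2n^{-2}$, so $X_a(n)=O(\sqrt{n\log n})$ almost surely by the Borel--Cantelli lemma.
\item[(P2)] (Functional central limit theorem) If $V(n)/n$ converges almost surely to a deterministic matrix $\Sigma$, then $n^{-1/2}X(\lfloor nt\rfloor)$ converges in law, in the Skorokhod space, to a Brownian motion with covariance matrix $\Sigma$ per unit time. This is a case of \cite[Theorem~7.1.4]{EK}: the jumps of the rescaled martingale are $O(n^{-1/2})$, those of $V(\lfloor nt\rfloor)/n$ are $O(n^{-1})$, and $V(\lfloor nt\rfloor)/n\to t\Sigma$.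
\item[(P3)] (Law of the iterated logarithm \cite{Stout}) If $V_{aa}(n)\to\infty$ almost surely, then $\limsup_nX_a(n)/\sqrt{2V_{aa}(n)\log\log V_{aa}(n)}=1$ almost surely.
\end{enumerate}

Let $M=(M_1,\dots,M_k)$, $A=(A_1,\dots,A_k)$ and $\mathbf 1=(1,\dots,1)$, as column vectors. By Corollary~\ref{cor:W}, $n\delta_{1a}=\sum_iw_a(i)\gamma n$, so \eqref{eq:linear} can be solved:
\begin{equation}\label{eq:solved}
A(n)-\gamma n\mathbf 1=W^{-1}M(n)+O(1).
\end{equation}
The vertices $z_i$ are linear in $A$, and $z_i(\gamma\mathbf 1)=\gamma\left(\binom{m-i}2,\binom{i+1}2\right)=v_{m-i}$, so $Q(\gamma\mathbf 1)=D_{k+1}$. By Proposition~\ref{prop:shape}, the comparison of polygonal lines, and \eqref{eq:solved},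
\begin{equation}\label{eq:dist}
d_{\mathrm H}\big(C_k(n)/n,D_{k+1}\big)\le\frac1n\Big(\rho_k+\max_i\big|z_i\big(A(n)-\gamma n\mathbf 1\big)\big|\Big)\le\frac{c}{n}\Big(1+\max_a|M_a(n)|\Big)
\end{equation}
with $c$ depending only on $k$.

\begin{proof}[Proof of Theorem~\ref{thm:lln}]
By Proposition~\ref{prop:mart} and (P1), $M_a(n)=O(\sqrt{n\log n})$ almost surely for every $a$. Insert this in \eqref{eq:solved} and \eqref{eq:dist}.
\end{proof}

For the fluctuations we need the covariation of $M$. The second identity in \eqref{eq:cond} expresses it through the additive functionals $u_{ab}$, whose growth is known from Theorem~\ref{thm:lln}.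

\begin{lemma}\label{lem:cov}
Let $V$ be the predictable covariation of $(M_2,\dots,M_k)$. Almost surely $V_{ab}(n)/n\to\delta_{ab}\,\sigma_a^2\|\phi_a\|^2$ for $2\le a,b\le k$, and $\sigma_a^2\|\phi_a\|^2>0$.
\end{lemma}

\begin{proof}
For $a\ge2$ we have $\Delta M_a=\Delta u_a$. By \eqref{eq:cond}, the increment of $u_{ab}(K_n)+V_{ab}(n)$ is $\Delta u_{ab}(n)-\mathbb E[\Delta u_{ab}(n)\mid\mathcal F_n]$. So this process is a martingale with bounded increments starting at $0$, and it is $o(n)$ almost surely by (P1). By \eqref{eq:additive} and Theorem~\ref{thm:lln}, $u_{ab}(K_n)/n\to\gamma\sum_iu_{ab}(R_i)$ almost surely. Hence $V_{ab}(n)/n\to-\gamma\sum_i\partial_a\partial_b\log\tau_i(p^\circ)$, which is $\delta_{ab}\frac{\gamma a}{2(2a-1)}\|\phi_a\|^2$ by Proposition~\ref{prop:phi}(c). Finally $\frac{\gamma a}{2(2a-1)}=\sigma_a^2$, and $\phi_a\ne0$.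
\end{proof}

The equality of the rates is used here a second time: it is why the unweighted sum over $i$ appears, and this is the sum that has the form $\operatorname{tr}(H\,\cdot)$ and vanishes for $a\neq b$.

\begin{proof}[Proof of Theorem~\ref{thm:fluct}]
(1) Let $c_0>0$ bound the increments of the $M_a$, and let $c$ be as in \eqref{eq:dist}. If $\varepsilon n\ge2c$, the event forces $\max_a|M_a(n)|\ge\varepsilon n/c-1\ge\varepsilon n/(2c)$, which has probability at most $2ke^{-c_2\varepsilon^2n}$ with $c_2=1/(8c^2c_0^2)$ by (P1). If $\varepsilon n<2c$, then $\varepsilon^2n\le(\varepsilon n)^2<4c^2$, so $e^{4c^2c_2}e^{-c_2\varepsilon^2n}\ge1$. Take $c_1=\max(2k,e^{4c^2c_2})$.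

(2) Exchanging the order of summation and using \eqref{eq:linear},
\begin{equation}\label{eq:phiB}
\langle\phi_a,B(n)\rangle=\sum_iA_i(n)\sum_{l\le i}\phi_a(l)=\sum_iw_a(i)A_i(n)=n\delta_{1a}+M_a(n)+O(1).
\end{equation}
Write $\phi_a=\eta_a\|\phi_a\|q_a$ with $\eta_a=\pm1$, by Proposition~\ref{prop:phi}(b). For $a=1$ we have $M_1\equiv0$, so the first claim holds with $\beta=\eta_1/\|\phi_1\|=\eta_1\sqrt{\gamma/2}$. For $a\ge2$, \eqref{eq:phiB} reads $\langle q_a,B(n)\rangle=\eta_aM_a(n)/\|\phi_a\|+O(1)$. By Lemma~\ref{lem:cov} and (P2), the processes $n^{-1/2}\eta_aM_a(\lfloor nt\rfloor)/\|\phi_a\|$ converge jointly to a Brownian motion with covariance matrix $\operatorname{diag}(\sigma_2^2,\dots,\sigma_k^2)$, whose coordinates are independent. The error $O(n^{-1/2})$ is uniform in $t$ and does not affect the limit.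

(3) Let $2\le a\le k$. By Lemma~\ref{lem:cov}, $V_{aa}(n)\sim\sigma_a^2\|\phi_a\|^2n$ almost surely, and then $\log\log V_{aa}(n)\sim\log\log n$. Applying (P3) to $M_a$ and to $-M_a$ gives $\limsup_n|M_a(n)|/\sqrt{2n\log\log n}=\sigma_a\|\phi_a\|$ almost surely. The first claim follows from \eqref{eq:phiB}, and the second from \eqref{eq:solved} and $M_1\equiv0$.

(4) The distance bound is Proposition~\ref{prop:shape}. The linear map $A\mapsto(z_0(A),\dots,z_k(A))$ is injective, because the first coordinates of $z_{i-1}$ and $z_i$ differ by $(m-i)A_i$. By \eqref{eq:solved} and $M_1\equiv0$, the vector $(z_i-nv_{m-i})_{0\le i\le k}$ equals $T(M_2(n),\dots,M_k(n))+O(1)$, where $T$ is the composition of this map with $(x_2,\dots,x_k)\mapsto W^{-1}(0,x_2,\dots,x_k)$, an injective linear map depending only on $k$. By the proof of (2), the centered vertices at time $\lfloor nt\rfloor$, divided by $\sqrt n$, converge jointly in law to the image under $T$ of a Brownian motion in $\mathbb R^{k-1}$ with invertible covariance matrix. For $k\ge2$ this image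 is a nonzero Gaussian process, so the order $\sqrt n$ is exact.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EK} Ethier and Kurtz, \emph{Markov Processes}.

\bibitem{Fields} \emph{$k$-Schur Functions and Affine Schubert Calculus}, Fields Inst. Monogr. 33, 2014.

\bibitem{LLMS} Lam, Lapointe, Morse and Shimozono, \emph{Affine insertion and Pieri rules for the affine Grassmannian}, Mem. AMS 208 (2010), no.~977.

\bibitem{LM07} Lapointe and Morse, \emph{A $k$-tableau characterization of $k$-Schur functions}, Adv. Math. 213 (2007).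

\bibitem{LM08} Lapointe and Morse, \emph{Quantum cohomology and the $k$-Schur basis}, Trans. AMS 360 (2008).

\bibitem{LO} Svante Linusson and Alperen \"Ozdemir, \emph{The $k$-Plancherel measure and a Finite Markov Chain}, arXiv:2512.24346 (2025).

\bibitem{Stout} Stout, Z. Wahrsch. verw. Geb. 15 (1970).

\end{thebibliography}
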